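# Tubes over bounded convex bases and their bounded convex models

## 1. From one strip to all tubes

Start in dimension one. Let $S=\{z\in\mathbb C:|\mathrm{Re}\,z|<\tfrac12\}$. The function $q=e^{i\pi z}$ maps $S$ bijectively onto the right half plane, because $\arg q=\pi\,\mathrm{Re}\,z$ runs through $(-\frac\pi2,\frac\pi2)$ and $\log|q|=-\pi\,\mathrm{Im}\,z$ runs through $\mathbb R$. The Cayley map $q\mapsto (q-1)/(q+1)$ then maps the right half plane onto the unit disc $\mathbb D$. Since $\tan\frac{\pi z}2=-i\,\frac{q-1}{q+1}$, we have found a biholomorphism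
$$z\mapsto \tan\tfrac{\pi z}{2},\qquad S\to\mathbb D. \tag{1.1}$$
Every bounded open interval $C\subset\mathbb R$ is an affine image of $(-\frac12,\frac12)$, so the strip $C+i\mathbb R$ is biholomorphic to $\mathbb D$, which is a bounded convex domain.

**Definition.** Let $C\subset\mathbb R^d$ be a domain (nonempty, open, connected). The *tube domain with base* $C$ is $\Omega=C+i\mathbb R^d\subset\mathbb C^d$. An *open parallelepiped* is the image of $(0,1)^d$ under an affine automorphism of $\mathbb R^d$.

If $C$ is an open parallelepiped, a real affine change of coordinates, which extends complex-affinely to $\mathbb C^d$, turns $C$ into $(-\frac12,\frac12)^d$ and $\Omega$ into $S^d$. Applying (1.1) in each coordinate gives $\Omega\cong\mathbb D^d$, again bounded and convex.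

What about other bases: a triangle, a round disc? The tube is convex, but unbounded. Can one straighten it into a bounded convex domain by some other biholomorphism? The conjecture in Andrew Zimmer, "Kobayashi hyperbolic convex domains not biholomorphic to bounded convex domains", arXiv:2006.07939 (2020), says: a tube domain with bounded convex base is biholomorphic to a bounded convex domain if and only if it is biholomorphic to $\mathbb D^d$. We shall prove that this is true, in the following form.

**Theorem 1.1.** Let $C\subset\mathbb R^d$, $d\ge1$, be a bounded convex domain and $\Omega=C+i\mathbb R^d$. The following are equivalent: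

1. $\Omega$ is biholomorphic to a bounded convex domain;
2. $C$ is an open parallelepiped;
3. $\Omega$ is biholomorphic to $\mathbb D^d$.

We have just seen (2)⇒(3), and (3)⇒(1) is clear. For $d=1$ statement (2) always holds. The content is (1)⇒(2) for $d\ge2$.

The tube has a large group of visible symmetries, the translations $z\mapsto z+iy$ with $y\in\mathbb R^d$. In a convex domain $D$ the visible structure is different: one can take midpoints. Suppose $F:\Omega\to D$ is biholomorphic. The easy case is the one where the two structures are compatible, that is, where each $F\circ(\cdot+iy)\circ F^{-1}$ is an affine map and so preserves midpoints. We allow $D$ to be unbounded and treat this case completely in Sections 2–5; it is mostly algebra. In Section 6 we ask what changes in general.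

Throughout, $C$ is a bounded convex domain and $\Omega=C+i\mathbb R^d$. Real linear functionals $f$ on $\mathbb R^d$ are extended $\mathbb C$-linearly to $\mathbb C^d$.

## 2. Pulling midpoints back to the tube

Let $F:\Omega\to D$ be a biholomorphism onto a convex domain $D\subset\mathbb C^d$, bounded or not. Put
$$m^0(z,w)=F^{-1}\big(\tfrac12(F(z)+F(w))\big),\qquad m^0:\Omega\times\Omega\to\Omega .\tag{2.1}$$
The map $m^0$ does not change if $F$ is followed by an affine automorphism of $\mathbb C^d$.

For a holomorphic $m:\Omega\times\Omega\to\Omega$, write $\partial_zm\,a$ and $\partial_wm\,b$ for the derivatives in the first and second slot, and put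
$$\Gamma^m_z(a,b):=-4\,\partial_z\partial_w m(a,b)\big|_{(z,z)}\qquad(a,b\in\mathbb C^d).\tag{2.2}$$
This is a $\mathbb C$-bilinear map $\mathbb C^d\times\mathbb C^d\to\mathbb C^d$ depending holomorphically on $z\in\Omega$. We shall use three identities:

* (P1) $m(z,w)=m(w,z)$ and $m(z,z)=z$.
* (P2) $\partial_z\partial_wm(a,b)+\Gamma^m_{m(z,w)}(\partial_zm\,a,\partial_wm\,b)=0$ on $\Omega\times\Omega$.
* (P3) $D_c\Gamma^m_z(a,b)+\Gamma^m_z(c,\Gamma^m_z(a,b))$ is symmetric in $a,b,c$. Here $D_c$ is the derivative in $z$ in direction $c$.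

**Lemma 2.1.** The map $m^0$ satisfies (P1)–(P3), and $\Gamma^{m^0}=(F')^{-1}F''$. Whenever $m$ satisfies (P1), $\partial_zm=\partial_wm=\frac12$ on the diagonal, $\Gamma^m$ is symmetric, and
$$m(z+u,z-u)=z+\tfrac12\Gamma^m_z(u,u)+O(|u|^3).\tag{2.3}$$

*Proof.* (P1) for $m^0$ is clear. Differentiating $m(z,z)=z$ gives $\partial_zm+\partial_wm=1$ on the diagonal, and by symmetry both are $\frac12$. Symmetry of $m$ also gives $m_{zw}(a,b)=m_{zw}(b,a)$ on the diagonal. Differentiating $m(z,z)=z$ twice gives $m_{zz}(u,u)+2m_{zw}(u,u)+m_{ww}(u,u)=0$. In the Taylor expansion of $m(z+u,z-u)$ the linear term is $\frac12u-\frac12u=0$. The quadratic term is $\frac12(m_{zz}-2m_{zw}+m_{ww})(u,u)=-2m_{zw}(u,u)=\frac12\Gamma^m_z(u,u)$.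

Write $m=m^0$. Differentiating $F(m)=\frac12(F(z)+F(w))$ in $z$ and then in $w$ gives
$$F''(m)(\partial_zm\,a,\partial_wm\,b)+F'(m)\,\partial_z\partial_wm(a,b)=0.$$
On the diagonal this says $\frac14F''(a,b)+F'm_{zw}(a,b)=0$, so $\Gamma^{m}=(F')^{-1}F''$. Applying $F'(m)^{-1}$ to the displayed formula then gives (P2). Finally differentiate $F''(a,b)=F'\Gamma(a,b)$ in direction $c$: $F'''(c,a,b)=F''(c,\Gamma(a,b))+F'D_c\Gamma(a,b)=F'\big[\Gamma(c,\Gamma(a,b))+D_c\Gamma(a,b)\big]$. The left side is symmetric in $a,b,c$, which is (P3). $\square$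

**Example 2.2.** In dimension one, on $S=\{|\mathrm{Re}\,z|<\frac12\}$, here are three convex models.

1. $F(z)=z$: $m^0=\frac12(z+w)$ and $\Gamma=0$.
2. $F(z)=e^{i\alpha z}$, $0<|\alpha|\le\pi$: the image is an open sector of angle $|\alpha|\le\pi$, which is convex, and $\Gamma=F''/F'=i\alpha$. In this model $z\mapsto z+iy$ becomes the dilation by $e^{-\alpha y}$, which is linear.
3. $F(z)=\tan\frac{\pi z}2$: the image is $\mathbb D$, $F'=\frac\pi2\cos^{-2}\frac{\pi z}2$ and $\Gamma=F''/F'=\pi\tan\frac{\pi z}2$. This is not constant, but it tends to $\pm i\pi$ as $\mathrm{Im}\,z\to\pm\infty$.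

In the models where translations are affine, $\Gamma$ is constant and purely imaginary, and at the two ends of the strip the disc model looks like the half plane models $\alpha=\pm\pi$.

## 3. Affine translations force a constant imaginary $\Gamma$

**Proposition 3.1.** Let $F:\Omega\to D$ be a biholomorphism onto a convex domain such that every $F\circ(\cdot+iy)\circ F^{-1}$, $y\in\mathbb R^d$, is affine. Then $m^0(z+iy,w+iy)=m^0(z,w)+iy$ for all $y\in\mathbb R^d$, and $\Gamma^{m^0}_z=iB$, where $B$ is (the complexification of) a real symmetric bilinear map $\mathbb R^d\times\mathbb R^d\to\mathbb R^d$ not depending on $z$.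

*Proof.* Let $A_y=F\circ(\cdot+iy)\circ F^{-1}$, an affine map. Then
$$F\big(m^0(z,w)+iy\big)=A_y\big(\tfrac12(F(z)+F(w))\big)=\tfrac12\big(F(z+iy)+F(w+iy)\big),$$
which is the first claim. Now fix $u\in\mathbb R^d$ and $s\in\mathbb R$ and put $H(z)=m^0(z+isu,z-isu)$, a holomorphic map $\Omega\to\Omega$. By the first claim $H(z+iy)=H(z)+iy$, so $H-\mathrm{id}$ is holomorphic and independent of $y=\mathrm{Im}\,z$. Its complex derivatives therefore vanish, and since $\Omega$ is connected it is a constant $c$. As $H(\Omega)\subset\Omega$, we get $C+\mathrm{Re}\,c\subset C$, hence $C+n\,\mathrm{Re}\,c\subset C$ for all $n$, and boundedness of $C$ gives $\mathrm{Re}\,c=0$. By (2.3), $H(z)-z=-\frac12s^2\Gamma_z(u,u)+O(s^3)$. Dividing by $s^2$ and letting $s\to0$, we see that $\Gamma_z(u,u)$ does not depend on $z$ and lies in $i\mathbb R^d$ for every $u\in\mathbb R^d$. Polarization gives the same for $\Gamma_z(a,b)$ with $a,b\in\mathbb R^d$. $\square$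

Boundedness of $C$ was used only to kill $\mathrm{Re}\,c$. The next section extracts the geometry of $C$ from a constant $\Gamma$.

## 4. A constant $\Gamma$ is a commutative algebra

**Definition.** An *interval splitting* of $C$ is a pair $(f,e)$ with $f\in(\mathbb R^d)^*$, $e\in\mathbb R^d$, $f(e)=1$, such that
$$x+f(x'-x)\,e\in\overline C\qquad\text{for all }x,x'\in\overline C.\tag{4.1}$$

With $\pi(x)=x-f(x)e$, the point in (4.1) is $\pi(x)+f(x')e$. So if $f(\overline C)=[a,b]$, then (4.1) says $\overline C=[a,b]e+\pi(\overline C)$: the base is a product of an interval and something of dimension $d-1$.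

**Example 4.1.** The cube $(0,1)^d$ has the splittings $(x_j,e_j)$ given by coordinates. A cylinder $(0,1)\times C'$ has at least the splitting $(x_1,e_1)$. For $d=2$ a triangle has none: by (4.1), $\overline C\cap\{f=a\}$ and $\overline C\cap\{f=b\}$ would be translates of $\pi(\overline C)$, a nondegenerate segment, so the triangle would have two parallel sides. A round disc has none either, since it has no boundary segments.

**Proposition 4.2.** Let $m\in\mathrm{Hol}(\Omega\times\Omega,\Omega)$ satisfy (P1)–(P3) with $\Gamma^m_z=iB$, $B$ real and constant. Then there are $k\ge0$ and $f_1,\dots,f_k\in(\mathbb R^d)^*$, $e_1,\dots,e_k\in\mathbb R^d$ with $f_i(e_j)=\delta_{ij}$ and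
$$B(a,b)=\sum_jf_j(a)f_j(b)e_j .$$
The interval $f_j(C)$ has length $\le\pi$, and each $(f_j,e_j)$ is an interval splitting of $C$.

For $d=1$ and $B(a,b)=\alpha ab$ with $\alpha\ne0$, this reads $f(a)=\alpha a$, $e=1/\alpha$, and the condition is $|\alpha|\cdot\mathrm{length}(C)\le\pi$, as in Example 2.2.

**Step 1: the algebra and its exponential.** The aim is to turn (P2) into an explicit formula for $m$. Since $\Gamma$ is constant, (P3) says that $B(c,B(a,b))$ is symmetric in $a,b,c$. With $ab:=B(a,b)$ this gives $(ab)c=c(ab)=a(bc)$. So $\mathfrak A=(\mathbb R^d,B)$ is a commutative associative real algebra, possibly without unit. Adjoin a unit and complexify: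
$$U_{\mathbb R}=\mathbb R1\oplus\mathfrak A,\qquad U=U_{\mathbb R}\otimes\mathbb C=\mathbb C1\oplus\mathfrak A_{\mathbb C},\qquad\mathfrak A_{\mathbb C}=\mathbb C^d .$$
Real and imaginary parts in $U$ refer to $U_{\mathbb R}$. Points of $\Omega\subset\mathbb C^d=\mathfrak A_{\mathbb C}$ are elements of $U$. Put $G(z)=\exp(iz)\in U$. As $U$ is commutative, $dG_z(a)=iaG(z)$ and
$$d^2G_z(a,b)=-ab\,G(z)=dG_z(iab)=dG_z(\Gamma(a,b)).\tag{4.2}$$
We claim
$$\exp(i\,m(z,w))=\tfrac12\big(\exp(iz)+\exp(iw)\big)\quad\text{on }\Omega\times\Omega.\tag{4.3}$$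
Let $\Phi=G\circ m$. By (4.2) and (P2),
$$\partial_z\partial_w\Phi(a,b)=d^2G_m(\partial_zm\,a,\partial_wm\,b)+dG_m(\partial_z\partial_wm(a,b))=dG_m\big(\Gamma(\partial_zm\,a,\partial_wm\,b)+\partial_z\partial_wm(a,b)\big)=0 .$$
So $\partial_z\Phi$ depends only on $z$, and on the diagonal it equals $\frac12dG_z$ by Lemma 2.1. The same holds in $w$. Hence $\Phi-\frac12(G(z)+G(w))$ is constant, and it vanishes on the diagonal. This proves (4.3). In particular $\frac12(e^{iz}+e^{iw})$ is invertible in $U$ for all $z,w\in\Omega$.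

**Step 2: nilpotent elements annihilate $\mathfrak A$.** The aim is to show: if $n\in\mathfrak A$ is nilpotent, then $\mathfrak An=0$. The method is to move one argument of $m$ in direction $in$: the real part of $m$ turns out to be a polynomial, yet it stays in the bounded set $C$. Let $x,x'\in C$, and put $E=\frac12(e^{ix}+e^{ix'})=\exp(i\,m(x,x'))$ and $g=\frac12E^{-1}e^{ix}=(1+e^{i(x'-x)})^{-1}$. For $t\in\mathbb R$ the point $x+itn$ is in $\Omega$, and (4.3) gives
$$\exp(i\,m(x+itn,x'))=\tfrac12\big(e^{ix}e^{-tn}+e^{ix'}\big)=E\,\big(1+\rho(t)\big),\qquad \rho(t)=g(e^{-tn}-1).$$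
Since $n$ is nilpotent, $e^{-tn}-1$ is a finite sum and a multiple of $n$. So $\rho(t)\in\mathfrak A_{\mathbb C}$ is nilpotent and polynomial in $t$, and $L(t)=\log(1+\rho(t))=\rho-\frac12\rho^2+\cdots$ is a finite sum, hence a polynomial in $t$ with values in $\mathfrak A_{\mathbb C}$. Consider the continuous path
$$\kappa(t)=m(x+itn,x')-m(x,x')+iL(t)\in\mathfrak A_{\mathbb C}.$$
Then $\exp(i\kappa(t))=(1+\rho(t))\exp(-L(t))=1$ and $\kappa(0)=0$. The homomorphism $a\mapsto\exp(ia)$ from $(\mathfrak A_{\mathbb C},+)$ to $U^\times$ has injective derivative $a\mapsto ia$ at $0$, so it is injective near $0$ and its kernel is discrete. Hence $\kappa\equiv0$, and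
$$\mathrm{Re}\,m(x+itn,x')=\mathrm{Re}\,m(x,x')+\mathrm{Im}\,L(t).$$
The left side lies in the bounded set $C$ for all $t\in\mathbb R$, so the polynomial $\mathrm{Im}\,L$ is constant. Now $L'(0)=\rho'(0)=-gn$ and $n$ is real, so $\mathrm{Im}(g)\,n=0$. Take $x'=x+\varepsilon h$ with $h\in\mathbb R^d$ and $\varepsilon\to0$: $g=(2+i\varepsilon h+O(\varepsilon^2))^{-1}=\frac12-\frac i4\varepsilon h+O(\varepsilon^2)$. Dividing $\mathrm{Im}(g)n=0$ by $\varepsilon$ and letting $\varepsilon\to0$ gives $hn=0$.

**Step 3: no factor $\mathbb C$ occurs.** The aim is to determine $\mathfrak A$ modulo nilpotents. Let $N$ be the nilradical of $\mathfrak A$ and $R=\mathfrak A/N$, which has no nonzero nilpotents. Neither has $\mathbb R1\oplus R$: if $(\lambda,a)^p=0$ then $\lambda=0$, so $a$ is nilpotent and $a=0$. A reduced finite-dimensional commutative unital real algebra is a finite product of fields, each $\mathbb R$ or $\mathbb C$, and an ideal of such a product is the product of some of the factors. Since $R$ is an ideal of $\mathbb R1\oplus R$,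 it is zero or a finite product of copies of $\mathbb R$ and $\mathbb C$.

Suppose a factor $\mathbb C$ occurs. It gives a surjective homomorphism of real algebras $\chi:\mathfrak A\to\mathbb C$, which extends to a unital $\mathbb C$-algebra homomorphism $\tilde\chi:U\to\mathbb C$. Choose $u\in\mathfrak A=\mathbb R^d$ with $\chi(u)=i$, take $x\in C$, and let $z=x+i\frac\pi2u$, $w=x-i\frac\pi2u$, two points of $\Omega$. Then
$$\tilde\chi\big(\tfrac12(e^{iz}+e^{iw})\big)=e^{i\chi(x)}\cosh\big(\tfrac\pi2\chi(u)\big)=e^{i\chi(x)}\cos\tfrac\pi2=0 .$$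
This contradicts the invertibility at the end of Step 1. Hence $\mathfrak A/N\cong\mathbb R^k$ for some $k\ge0$.

**Step 4: the formula for $B$.** The aim is to lift the idempotents of $\mathbb R^k$ to $\mathfrak A$. Let $f_j:\mathfrak A\to\mathbb R$ be the coordinate homomorphisms, so $N=\bigcap_j\ker f_j$. Let $a_j\in\mathfrak A$ be lifts of the standard idempotents and put $e_j=a_j^2$. With $n_j:=a_j^2-a_j\in N$, Step 2 gives $e_j^2=(a_j+n_j)^2=a_j^2+2a_jn_j+n_j^2=a_j^2=e_j$. For $i\ne j$ we have $a_ia_j\in N$, so $e_ie_j=(a_ia_j)^2=0$. Clearly $f_i(e_j)=f_i(a_j)^2=\delta_{ij}$. Every $a\in\mathfrak A$ is $\sum_jf_j(a)e_j+n_a$ with $n_a\in N$. Multiplying two such expressions and using $\mathfrak AN=0$ gives $ab=\sum_jf_j(a)f_j(b)e_j$.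

**Step 5: the formula for $m$, and the widths.** The aim is to read (4.3) in coordinates. Let $\pi_N(z)=z-\sum_jf_j(z)e_j$. Since the $e_j$ are orthogonal idempotents and products with $\pi_Nz$ vanish, $\exp(iz)=1+\sum_j(e^{if_j(z)}-1)e_j+i\pi_Nz$. So (4.3) says
$$e^{if_j(m)}=\tfrac12\big(e^{if_j(z)}+e^{if_j(w)}\big)\ \ (1\le j\le k),\qquad \pi_N m=\tfrac12(\pi_Nz+\pi_Nw).\tag{4.4}$$
If $f_j(C)$ had length $>\pi$, we could choose $z,w\in C$ with $f_j(z)-f_j(w)=\pi$, and the right side of the $j$-th equation would be $0$, which is impossible. So the length is $\le\pi$, and since $f_j(C)$ is open, $|f_j(x)-f_j(x')|<\pi$ for $x,x'\in C$.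

**Step 6: the splitting.** The aim is (4.1) for $(f_j,e_j)$. We push one argument of $m$ to infinity in direction $ie_j$; its weight in the $j$-th exponential average then disappears. Fix $j$, let $x,x'\in C$, $t\ge0$, $z=x+ite_j$, $w=x'$, $m=m(z,w)$.

* For $i\ne j$ we have $f_i(z)=f_i(x)$, and (4.4) gives $e^{if_i(m)}=e^{i(f_i(x)+f_i(x'))/2}\cos\frac{f_i(x)-f_i(x')}2$ with positive cosine. So $\mathrm{Re}f_i(m)-\frac12(f_i(x)+f_i(x'))\in2\pi\mathbb Z$. This difference is continuous on the connected set $C\times C\times[0,\infty)$ of all $(x,x',t)$ and vanishes for $x=x'$, $t=0$. Hence it is $0$.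
* Put $\theta=f_j(x)-f_j(x')\in(-\pi,\pi)$. Then $e^{if_j(m)}=\frac12e^{if_j(x')}(1+e^{-t}e^{i\theta})$ and $1+e^{-t}e^{i\theta}\notin(-\infty,0]$. By the same continuity argument $\mathrm{Re}f_j(m)=f_j(x')+\mathrm{Arg}(1+e^{-t}e^{i\theta})$, which tends to $f_j(x')$ as $t\to\infty$.
* Since $\pi_Ne_j=0$, we have $\pi_N\,\mathrm{Re}\,m=\frac12\pi_N(x+x')$.

So $\mathrm{Re}\,m\in C$ converges as $t\to\infty$ to $\sum_{i\ne j}\frac12f_i(x+x')e_i+f_j(x')e_j+\frac12\pi_N(x+x')$. That is,
$$\tfrac12(x+x')+\tfrac12f_j(x'-x)\,e_j\in\overline C,\tag{4.5}$$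
and by continuity (4.5) holds for all $x,x'\in\overline C$. Iterate with $x$ fixed: $x'_0=x'$ and $x'_{n+1}=\frac12(x+x_n')+\frac12f_j(x_n'-x)e_j\in\overline C$. The differences $h_n=x_n'-x$ satisfy $h_{n+1}=\frac12h_n+\frac12f_j(h_n)e_j$. So $f_j(h_n)$ stays equal to $f_j(x'-x)$, while $h_n-f_j(h_n)e_j$ is halved at each step. Thus $h_n\to f_j(x'-x)e_j$, and $x+f_j(x'-x)e_j\in\overline C$. This proves Proposition 4.2. $\square$

## 5. Interval splittings are rigid, and the affine case is settled

**Lemma 5.1.** Let $(f,e),(f',e')$ be interval splittings of $C$. (i) If $f,f'$ are not proportional, then $f'(e)=0=f(e')$. (ii) If $f'=cf$, then $e'=e/c$. Hence there are, up to proportionality of $f$, finitely many interval splittings $(f_1,e_1),\dots,(f_k,e_k)$, $k\le d$, and $f_i(e_j)=\delta_{ij}$. With $W=\bigcap_j\ker f_j$ and $f_j(\overline C)=[a_j,b_j]$,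
$$\overline C=\sum_j[a_j,b_j]e_j+\overline{C'},\tag{5.1}$$
where $\overline{C'}\subset W$ is the projection of $\overline C$ to $W$ along the $e_j$.

*Proof.* (i) Suppose $f'(e)\neq0$. Since $(-f,-e)$ is also an interval splitting, we may assume $f'(e)>0$. Let $b,b'$ be the maxima of $f,f'$ on $\overline C$. If $x\in\overline C$ and $f(x)<b$, then $x+(b-f(x))e\in\overline C$ and $f'$ is larger there than at $x$. So $\overline C\cap\{f'=b'\}\subset\{f=b\}$. But by the splitting $(f',e')$, $\overline C\cap\{f'=b'\}=b'e'+\pi'(\overline C)$ with $\pi'(x)=x-f'(x)e'$. This set has affine dimension $d-1$, because $\pi'$ maps the open set $C$ onto an open subset of $\ker f'$. So the hyperplane $\{f'=b'\}$ is contained in $\{f=b\}$, hence equal to it, and $f,f'$ are proportional, a contradiction. By symmetry $f(e')=0$.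

(ii) Let $f(\overline C)=[a,b]$, $a<b$. Since $f'(x'-x)e'=f(x'-x)\,ce'$, the pair $(f,ce')$ is an interval splitting too. So the nonempty compact set $\overline C\cap\{f=b\}$ is the translate of $P=\overline C\cap\{f=a\}$ by $(b-a)e$ and also by $(b-a)ce'$. If $P+p=P+p'$ for a nonempty compact $P$, then $P=P+n(p-p')$ for all $n$, so $p=p'$. Hence $e=ce'$.

By (i), pairwise nonproportional $f_j$ satisfy $f_i(e_j)=\delta_{ij}$, so they are linearly independent and there are at most $d$ of them. Moving along $e_j$ changes only $f_j$. So from $x\in\overline C$ one reaches $x+\sum_j(c_j-f_j(x))e_j\in\overline C$ for all $c_j\in[a_j,b_j]$. This point is $\sum_jc_je_j$ plus the projection of $x$, which gives (5.1). $\square$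

Fix notation for the rest of the notes. Let $(\varphi_1,e_1),\dots,(\varphi_k,e_k)$ be the interval splittings of $C$ up to proportionality, scaled so that $\varphi_j(C)$ has length $1$, and let $W=\bigcap_j\ker\varphi_j$. Write $z=\sum_j\varphi_j(z)e_j+z_W$ with $z_W\in W_{\mathbb C}$. An open convex set is the interior of its closure, so (5.1) gives
$$C=\sum_j\varphi_j(C)e_j+C'\tag{5.2}$$
with $C'\subset W$ convex, relatively open and bounded. The base $C$ is an open parallelepiped as soon as $W=0$, for then $k=d$ and $C=\sum_{j=1}^d\varphi_j(C)e_j$ with $(e_j)$ a basis.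

**Lemma 5.2.** If $m$ is as in Proposition 4.2, then $B(a,b)=\sum_{j\le k}\alpha_j\varphi_j(a)\varphi_j(b)e_j$ with $\alpha_j\in[-\pi,\pi]$.

*Proof.* By Proposition 4.2, $B(a,b)=\sum_lf_l(a)f_l(b)e'_l$ with interval splittings $(f_l,e'_l)$, the $f_l$ linearly independent and of width $\le\pi$ on $C$. By Lemma 5.1, $f_l=\alpha_j\varphi_j$ and $e'_l=e_j/\alpha_j$ with $j=j(l)$ injective in $l$. The $l$-th term is $\alpha_j\varphi_j(a)\varphi_j(b)e_j$, and $|\alpha_j|$ is the width of $f_l$ on $C$. Put $\alpha_j=0$ for the remaining $j$. $\square$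

**Theorem 5.3.** Let $g_0(\zeta)=\zeta$ and $g_\alpha(\zeta)=(e^{i\alpha\zeta}-1)/(i\alpha)$ for $\alpha\neq0$. The biholomorphisms $F$ of $\Omega$ onto convex domains for which every $F\circ(\cdot+iy)\circ F^{-1}$, $y\in\mathbb R^d$, is affine are, up to affine post-composition, exactly
$$z\mapsto\big(g_{\alpha_1}(\varphi_1(z)),\dots,g_{\alpha_k}(\varphi_k(z)),\,z_W\big),\qquad \alpha_j\in[-\pi,\pi].$$

*Proof.* Let $F$ be such a biholomorphism. By Proposition 3.1 and Lemma 2.1, $m^0$ satisfies the hypotheses of Proposition 4.2. By Lemma 5.2, $(F')^{-1}F''=\Gamma=i\sum_j\alpha_j\varphi_j(\cdot)\varphi_j(\cdot)e_j$ with $|\alpha_j|\le\pi$. The listed map $G$ with these $\alpha_j$ has the same $\Gamma=(G')^{-1}G''$, because $g_\alpha''/g_\alpha'=i\alpha$. Hence $D_c(F'G'^{-1})=F'\Gamma(c,\cdot)G'^{-1}-F'G'^{-1}G'\Gamma(c,\cdot)G'^{-1}=0$. So $F'=AG'$ with a constant invertible $A$, and $F$ is an affine post-composition of $G$.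

Conversely, for $0<|\alpha|\le\pi$ the map $g_\alpha$ sends a vertical strip of width $1$ injectively onto an affine image of an open sector of angle $|\alpha|\le\pi$, which is convex, and $g_0$ keeps the strip. By (5.2) the listed maps are biholomorphisms onto products of convex domains. Since $e^{i\alpha(\zeta+is)}=e^{-\alpha s}e^{i\alpha\zeta}$, translations become affine. $\square$

If $W\ne0$ and $0\neq v\in W$, the listed maps satisfy $G(z+itv)=G(z)+itv$: in the model, the flow in direction $v$ is a translation, and its orbits run off to infinity along lines. If no nonzero $v$ behaves in this way, then $W=0$ and $C$ is a parallelepiped. So in the affine case everything is determined.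

## 6. What is lost when $D$ is bounded

Now let $D$ be bounded and convex, as in Theorem 1.1. The case just settled never occurs. Indeed, an affine map carrying $D$ onto itself has constant Jacobian and so fixes the barycenter of $D$, a point of $D$. But $z\mapsto z+iy$, $y\ne0$, has no fixed point in $\Omega$. So $m^0$ is not translation invariant, and we study how it moves. For $y\in\mathbb R^d$ let
$$(T_ym)(z,w)=m(z+iy,w+iy)-iy .\tag{6.1}$$
Then $T_yT_{y'}=T_{y+y'}$ and $\Gamma^{T_ym}_z=\Gamma^m_{z+iy}$.

Look at the disc model of Example 2.2. Let $q=e^{i\pi z}$ and $\epsilon=e^{-\pi y}$. Then $\tan\frac{\pi(z+iy)}2=i\frac{1-\epsilon q}{1+\epsilon q}=i(1-2\epsilon q+O(\epsilon^2))$. Since midpoints do not see affine changes, $T_ym^0$ is the midpoint map of $(\tan\frac{\pi(z+iy)}2-i)/(-2i\epsilon)$, which tends to $q=e^{i\pi z}$ locally uniformly as $y\to+\infty$. So every locally uniform limit $m$ of $T_ym^0$ as $y\to+\infty$ satisfies $e^{i\pi m}=\frac12(e^{i\pi z}+e^{i\pi w})$ and $m(z,z)=z$, which determines $m$ by continuity;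 call it $m_+$. For $y\to-\infty$ the same argument gives $m_-$, with $-\pi$ in place of $\pi$. (Lemma 7.1 will show that limits always exist.) The limits are translation invariant with $\Gamma=\pm i\pi$, and the affine case applies to them.

This suggests a first plan: let $y\to\infty$ and work with a limit. The plan stops because a limit need not be invariant. In the product $S\times S$ with $F=(\tan\frac{\pi z_1}2,\tan\frac{\pi z_2}2)$, letting $y=(t,0)$, $t\to\infty$, gives a limit whose second component is still the disc midpoint. There $\Gamma$ has the nonconstant second component $\pi\tan\frac{\pi z_2}2$. In this example another direction would do, but in general nothing forces a limit point to be fixed: an action of $\mathbb R^d$ on a compact space can have no fixed point at all, as rotations of a circle show.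

Invariant probability measures, in contrast, always exist on a compact space. So a second plan is to average: take a $T$-invariant probability measure $\nu$ on the closure of the orbit of $m^0$ and use $\overline m=\int m\,d\nu$. This map is translation invariant, but the nonlinear identity (P2) does not survive averaging. In the strip, $\nu=\lambda\delta_{m_+}+(1-\lambda)\delta_{m_-}$ is invariant. With $z=a+h$, $w=a-h$ we have $m_\pm=a\pm\frac1{i\pi}\log\cos\pi h$. So
$$\overline m=a+\frac{2\lambda-1}{i\pi}\log\cos\pi h,\qquad \Gamma^{\overline m}=i\alpha,\quad\alpha=(2\lambda-1)\pi .$$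
For $\lambda=\frac12$ this is $\overline m=\frac12(z+w)$, with $\Gamma=0$: all information has cancelled. For $\lambda=\frac34$ we have $\alpha=\frac\pi2$. If $\overline m$ satisfied (P2), then by (4.3) it would equal $a+\frac1{i\alpha}\log\cos\alpha h$. But the coefficients of $h^4$ are $\frac{i\alpha\pi^2}{12}$ for $\overline m$ and $\frac{i\alpha^3}{12}$ for the latter, and they differ.

What gets past this point is to average not with $\nu$ alone but with every bounded density $w\,d\nu$. The plain average is a constant translation by the argument of Section 3. The weighted average is not translation invariant, but the bound $w\le\kappa$ allows a comparison with the plain average at the boundary of $\Omega$, and a rigidity lemma then makes the weighted average constant too. Since $w$ is arbitrary, this is a statement about $\nu$-almost every single $m$, and each $m$ does satisfy (P2). The example is consistent with this: here the closure of the orbit is $\{T_ym^0\}\cup\{m_+,m_-\}$. A finite invariant measure gives mass $0$ to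 the orbit, because the pieces $\{T_ym^0:n\le y<n+1\}$, $n\in\mathbb Z$, are disjoint ($\Gamma^{T_ym^0}_z=\pi\tan\frac{\pi(z+iy)}2$ determines $y$) and have equal mass. So $\nu$ lives on $m_+,m_-$.

Three things must be supplied: compactness of the space of translates (Section 7), the boundary lemma and the averaging (Sections 8, 9), and an invariant measure that really sees a nonzero $\Gamma^m(v,\cdot)$ for each $v$ (Section 10). Only the last uses that $D$ is bounded.

## 7. The translates of the midpoint map form a compact family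

We recall the Kobayashi metric. For a domain $M$, $p\in M$ and a vector $v$, $\kappa_M(p;v)$ is the infimum of $|\lambda|$ over holomorphic $h:\mathbb D\to M$ and $\lambda\in\mathbb C$ with $h(0)=p$, $\lambda h'(0)=v$. The distance $K_M(p,q)$ is the infimum of the $\kappa_M$-lengths of piecewise $C^1$ curves from $p$ to $q$. Holomorphic maps decrease $\kappa$ and $K$. On $\mathbb D$, $K(0,\zeta)=\tanh^{-1}|\zeta|$. The half plane $\{\mathrm{Re}\,\zeta<M\}$ has density $\frac1{2(M-\mathrm{Re}\,\zeta)}$, so there $K(\zeta,\zeta')\ge\frac12\big|\log\frac{M-\mathrm{Re}\zeta}{M-\mathrm{Re}\zeta'}\big|$. The strip $\{0<\mathrm{Re}\,\zeta<\omega\}$ maps to the upper half plane by $e^{i\pi\zeta/\omega}$, so its density is $\frac{\pi}{2\omega\sin(\pi\mathrm{Re}\zeta/\omega)}\ge\frac\pi{2\omega}$. Finally $\kappa_M(p;v)\le|v|/\mathrm{dist}(p,\partial M)$, by using affine discs in the ball about $p$.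

For $f\ne0$ in $(\mathbb R^d)^*$ put $M_f=\sup_Cf$; then $f<M_f$ on the open set $C$.

Let $F:\Omega\to D$ be a biholomorphism onto a convex domain, bounded or not, with $m^0$ as in (2.1). Let $X$ be the closure of $\{T_ym^0:y\in\mathbb R^d\}$ in $\mathrm{Hol}(\Omega\times\Omega,\mathbb C^d)$ with the topology of locally uniform convergence, which is metrizable. The map $(y,m)\mapsto T_ym$ is continuous and $T_yX=X$.

**Lemma 7.1.** $X$ is compact and contained in $\mathrm{Hol}(\Omega\times\Omega,\Omega)$. For each compact $Q\subset\Omega\times\Omega$ there is a compact convex subset of $\Omega$ containing $m(Q)$ for all $m\in X$. All $m\in X$ satisfy (P1)–(P3), and $m\mapsto\Gamma^m_z$ is continuous on $X$. Moreover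
$$K_\Omega(x,x+iy)\ge\frac{\pi}{2\,\mathrm{diam}\,C}\,|y|\qquad(x\in C,\ y\in\mathbb R^d).\tag{7.1}$$

**Step 1: Kobayashi balls lie in compact convex sets.** Fix $x_0\in C$ and suppose $K_\Omega(x_0,p)\le\rho$. Mapping $\Omega$ by $f\ne0$ to the half plane $\{\mathrm{Re}<M_f\}$ gives $M_f-\mathrm{Re}f(p)\ge e^{-2\rho}(M_f-f(x_0))$, that is, $f(\mathrm{Re}\,p-x_0)\le(1-e^{-2\rho})\sup_{\overline C}f(\cdot-x_0)$ for all $f$. By Hahn–Banach, $\mathrm{Re}\,p\in x_0+(1-e^{-2\rho})(\overline C-x_0)$, a compact convex subset of $C$. Mapping by $f$ to the strip $f(C)+i\mathbb R$ of width $w_f$ gives $|f(\mathrm{Im}\,p)|\le2w_f\rho/\pi$. Applying this to the coordinate functionals, the closed $K_\Omega$-ball of radius $\rho$ about $x_0$ lies in a compact convex subset of $\Omega$ of the form (compact convex)$\,+i\,$(box). The strip estimate with $f=\langle\cdot,y\rangle/|y|$, whose width on $C$ is at most $\mathrm{diam}\,C$, gives (7.1).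

**Step 2: all translates are bounded together.** Let $m=T_ym^0$. Then $m(x_0,x_0)=x_0$, and since $m$ is holomorphic in each slot,
$$K_\Omega(m(z,w),x_0)\le K_\Omega(m(z,w),m(x_0,w))+K_\Omega(m(x_0,w),m(x_0,x_0))\le K_\Omega(z,x_0)+K_\Omega(w,x_0).$$
Integrating $\kappa_\Omega(p;v)\le|v|/\mathrm{dist}(p,\partial\Omega)$ along segments shows that the right side is bounded on compact sets. By Step 1 the $T_ym^0$ map each compact $Q$ into one compact convex subset of $\Omega$, and the same holds for their limits. Montel's theorem gives compactness of $X$.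

**Step 3: the identities pass to $X$.** (P1)–(P3) hold for $m^0$ by Lemma 2.1. They are invariant under $T_y$, since $\Gamma^{T_ym}_z=\Gamma^m_{z+iy}$. Derivatives converge locally uniformly along with the maps, so the identities pass to limits in $X$ (here $X\subset\mathrm{Hol}(\Omega\times\Omega,\Omega)$ makes $\Gamma^m_{m(z,w)}$ meaningful), and $m\mapsto\Gamma^m_z$ is continuous. $\square$

## 8. Vector fields that are tangent to the boundary in the limit

A *support pair* is $(b,f)$ with $b\in\partial C$, $f\ne0$, $f(b)=M_f$. Every $b\in\partial C$ and every $f\ne0$ occurs in a support pair. For the square $(0,1)^2$ and $b=(1,\frac12)$, the only $f$ up to positive factors is $x_1$. At the corner $(1,1)$ all $f=\alpha x_1+\beta x_2\neq0$ with $\alpha,\beta\ge0$ occur.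

**Lemma 8.1.** Let $Y:\Omega\to\mathbb C^d$ be holomorphic and bounded on $L+i\mathbb R^d$ for each compact $L\subset C$. Suppose that for each support pair $(b,f)$, $\mathrm{Re}\,f(Y(x+iy))\to0$ uniformly in $y$ as $x\to b$, $x\in C$. Then $Y$ is constant with $\mathrm{Re}\,Y=0$.

For $d=1$ this is quick: $\mathrm{Re}\,Y$ is a bounded harmonic function on a strip that tends to $0$ at both edges, so it is $0$ by the Phragmén–Lindelöf principle. For $d\ge2$ we control only the component of $\mathrm{Re}\,Y$ normal to $\partial C$ at each boundary point. The proof looks at one frequency in $y$ at a time. For $Y=c\,e^{\eta_0\cdot z}+c'e^{-\eta_0\cdot z}$, the coefficient of $e^{i\eta_0\cdot y}$ in $2\,\mathrm{Re}\,Y$ is the field $e^{\eta_0\cdot x}c+e^{-\eta_0\cdot x}\overline{c'}$ on $\overline C$. It is annihilated by every support functional at every boundary point, and convexity of $C$ will force it to vanish.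

**Step 1: a frequency distribution that does not depend on $x$.** For $\psi\in C_c^\infty(\mathbb R^d)$ let $\hat\psi(\zeta)=\int\psi(\eta)e^{-i\eta\cdot\zeta}d\eta$, an entire function that decays rapidly as $|\mathrm{Re}\,\zeta|\to\infty$, locally uniformly in $\mathrm{Im}\,\zeta$. Put
$$\langle T,\psi\rangle=\int_{\mathbb R^d}Y(x+iy)\,\hat\psi(y-ix)\,dy .$$
The integrand is $h(x+iy)$ with $h(z)=Y(z)\hat\psi(-iz)$ holomorphic. By the boundedness of $Y$ and Cauchy estimates, $h$ and its first derivatives decay rapidly in $y$, locally uniformly in $x\in C$. So we may differentiate under the integral, and since $\partial_{x_j}h=-i\,\partial_{y_j}h$ for holomorphic $h$, $\partial_{x_j}\int h\,dy=-i\int\partial_{y_j}h\,dy=0$. Thus $T$ is a $\mathbb C^d$-valued distribution on $\mathbb R^d$ that does not depend on $x\in C$. (Its continuity follows from the bounds of $|\hat\psi(y-ix)|(1+|y|)^{d+1}$ by finitely many derivatives of $\psi$.) Taking $\psi=e^{x\cdot\eta}\varphi$ and noting $(e^{x\cdot\eta}\varphi)^\wedge(y-ix)=\hat\varphi(y)$,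 we get
$$\int Y(x+iy)\,\hat\varphi(y)\,dy=\langle T,e^{x\cdot\eta}\varphi\rangle\qquad(x\in C,\ \varphi\in C_c^\infty(\mathbb R^d)).\tag{8.1}$$

**Step 2: the boundary condition in terms of $T$.** The aim is to write the hypothesis frequency by frequency. Put $\varphi^*(\eta)=\overline{\varphi(-\eta)}$; then $\overline{\hat\varphi(y)}=\widehat{\varphi^*}(y)$ for real $y$. Put $\langle T^*,\psi\rangle:=\overline{\langle T,\psi^*\rangle}$, again a distribution. Since $e^{x\cdot\eta}\varphi^*=(e^{-x\cdot\eta}\varphi)^*$, (8.1) for $\varphi^*$ gives after conjugation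
$$\int\overline{Y(x+iy)}\,\hat\varphi(y)\,dy=\overline{\langle T,e^{x\cdot\eta}\varphi^*\rangle}=\langle T^*,e^{-x\cdot\eta}\varphi\rangle .$$
Let $(b,f)$ be a support pair. As $f$ is real, $2\,\mathrm{Re}f(Y)=f(Y)+f(\overline Y)$, so
$$\int2\,\mathrm{Re}f(Y(x+iy))\,\hat\varphi(y)\,dy=\langle f(T),e^{x\cdot\eta}\varphi\rangle+\langle f(T^*),e^{-x\cdot\eta}\varphi\rangle .$$
As $x\to b$ the left side tends to $0$, because $\hat\varphi$ is integrable, and $e^{\pm x\cdot\eta}\varphi\to e^{\pm b\cdot\eta}\varphi$ in $C_c^\infty$. Hence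
$$e^{b\cdot\eta}f(T)+e^{-b\cdot\eta}f(T^*)=0\quad\text{as distributions in }\eta.\tag{8.2}$$

**Step 3: at a nonzero frequency the relations have only the zero solution.** We claim: if $\eta_0\ne0$ and $c_1,c_2\in\mathbb C^d$ satisfy $f(e^{b\cdot\eta_0}c_1+e^{-b\cdot\eta_0}c_2)=0$ for all support pairs, then $c_1=c_2=0$.

The system has real coefficients, so we may assume $c_1,c_2$ real. Regard $\eta_0$ also as the functional $x\mapsto\eta_0\cdot x$, and let $M=\max_{\overline C}\eta_0\cdot x$, $\mu=\min_{\overline C}\eta_0\cdot x<M$. Using $f=\pm\eta_0$ at extremal points,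
$$\eta_0(c_1)e^{M}+\eta_0(c_2)e^{-M}=0=\eta_0(c_1)e^{\mu}+\eta_0(c_2)e^{-\mu}.$$
The determinant $e^{M-\mu}-e^{\mu-M}$ is nonzero, so $\eta_0(c_1)=\eta_0(c_2)=0$. Now let $s\in(\mu,M)$, put $q=e^{s}c_1+e^{-s}c_2$, and choose $x\in C$ with $\eta_0\cdot x=s$. If $q\ne0$, the ray $x+tq$ leaves the bounded set $C$ at some $b=x+tq$, $t>0$, and $\eta_0\cdot b=s$ because $\eta_0(q)=0$. For a support pair $(b,f)$ we have $f(b)=M_f>f(x)$, so $f(q)>0$. But $f(q)=f(e^{b\cdot\eta_0}c_1+e^{-b\cdot\eta_0}c_2)=0$, a contradiction. So $e^sc_1+e^{-s}c_2=0$ for all $s\in(\mu,M)$. Two values of $s$ give $c_1=c_2=0$.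

**Step 4: $Y$ is constant.** Let $\eta_0\ne0$. By Step 3 the functionals $(c_1,c_2)\mapsto e^{b\cdot\eta_0}f(c_1)+e^{-b\cdot\eta_0}f(c_2)$ on $\mathbb C^{2d}$ have trivial common kernel, so $2d$ of them are linearly independent. The corresponding relations (8.2) read $A(\eta)\binom{T}{T^*}=0$ with a smooth $2d\times2d$ matrix $A(\eta)$ that is invertible at $\eta_0$, hence near $\eta_0$. Multiplying by $A^{-1}$ gives $T=0$ near $\eta_0$. So $T$ is supported in $\{0\}$. By (8.1) the Fourier transform of the bounded function $y\mapsto Y(x+iy)$ is $e^{x\cdot\eta}T$, which is supported in $\{0\}$. So this function is a polynomial, and being bounded it is constant. Thus $Y$ does not depend on $y$. Being holomorphic on the connected set $\Omega$, it is a constant $c$. Each $f\ne0$ occurs in a support pair, so $\mathrm{Re}f(c)=f(\mathrm{Re}\,c)=0$ for all $f$, and $\mathrm{Re}\,c=0$. $\square$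

## 9. Invariant measures live on constant imaginary $\Gamma$

**Proposition 9.1.** Let $\nu$ be a $T$-invariant Borel probability measure on $X$. Then for every $m\in\mathrm{supp}\,\nu$, $\Gamma^m_z=iB^m$, where $B^m:\mathbb R^d\times\mathbb R^d\to\mathbb R^d$ is a real symmetric bilinear map (complexified) not depending on $z$.

**Step 1: weighted averages are maps of $\Omega$ into itself.** Fix $u\in\mathbb R^d$, $s\in\mathbb R$, and put $H^m(z)=m(z+isu,z-isu)$ as in Section 3. It is a holomorphic map $\Omega\to\Omega$, continuous in $(m,z)$, and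
$$H^{T_ym}(z)=H^m(z+iy)-iy .\tag{9.1}$$
For a bounded Borel function $w:X\to[0,\kappa]$ with $\int w\,d\nu=1$ (so $\kappa\ge1$) let $E_w(z)=\int w(m)H^m(z)\,d\nu(m)$. By Lemma 7.1, for $z$ in a compact set all $H^m(z)$, $m\in X$, lie in one compact convex subset of $\Omega$. So $E_w(z)$ lies in it as well, and $E_w:\Omega\to\Omega$ is holomorphic, by Cauchy's formula and Fubini's theorem.

**Step 2: the plain average is an imaginary translation.** This is the argument of Section 3. By (9.1) and invariance of $\nu$, $E_1(z+iy)=\int H^{T_ym}(z)\,d\nu+iy=E_1(z)+iy$. So $E_1-\mathrm{id}$ is holomorphic and independent of $y$, hence a constant $c$. Since $C+\mathrm{Re}\,c\subset C$ and $C$ is bounded, $\mathrm{Re}\,c=0$.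

**Step 3: comparison at the boundary.** The aim is to show that $Y_w:=E_w-\mathrm{id}$ satisfies the hypotheses of Lemma 8.1. For $f\ne0$ and $z=x+iy$ we have $M_f-\mathrm{Re}f(H^m(z))>0$. So by $w\le\kappa$ and Step 2,
$$0\le M_f-\mathrm{Re}f(E_w(z))=\int w(m)\,\big(M_f-\mathrm{Re}f(H^m(z))\big)\,d\nu\le\kappa\big(M_f-\mathrm{Re}f(E_1(z))\big)=\kappa\,(M_f-f(x)).$$
Now $\mathrm{Re}f(Y_w(z))=(M_f-f(x))-(M_f-\mathrm{Re}f(E_w(z)))$ lies between $(1-\kappa)(M_f-f(x))$ and $M_f-f(x)$. Since $\kappa\ge1$,
$$|\mathrm{Re}f(Y_w(x+iy))|\le\kappa\,(M_f-f(x)).\tag{9.2}$$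
For a support pair $(b,f)$ the right side tends to $0$ as $x\to b$, uniformly in $y$. Also $\mathrm{Re}\,Y_w$ is bounded, by (9.2) for the coordinate functionals. For the imaginary part, (9.1) gives
$$\mathrm{Im}\,Y_w(x+iy)=\int w(m)\,\big(\mathrm{Im}\,H^m(x+iy)-y\big)\,d\nu=\int w(m)\,\mathrm{Im}\,H^{T_ym}(x)\,d\nu .$$
As $T_ym\in X$, Lemma 7.1 bounds this uniformly in $y$ and locally uniformly in $x$. By Lemma 8.1, $Y_w$ is a purely imaginary constant.

**Step 4: from averages to single maps.** Take $w=1_A/\nu(A)$ for Borel sets $A$ with $\nu(A)>0$. Step 3 says that for fixed $z,z'$,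
$$\int_A\big[(H^m(z)-z)-(H^m(z')-z')\big]d\nu=0,\qquad\int_A\mathrm{Re}(H^m(z)-z)\,d\nu=0$$
for all such $A$. So for $\nu$-almost every $m$, $H^m(z)-z=H^m(z')-z'\in i\mathbb R^d$. Using countable dense sets of $z,z',s,u$ and continuity, for $\nu$-almost every $m$ this holds for all $z,z',s,u$. The set of such $m$ is closed and of full measure, so it contains $\mathrm{supp}\,\nu$. For $m\in\mathrm{supp}\,\nu$, (2.3) gives $H^m(z)=z-\frac12s^2\Gamma^m_z(u,u)+O(s^3)$. So $\Gamma^m_z(u,u)$ is independent of $z$ and lies in $i\mathbb R^d$ for all $u\in\mathbb R^d$. Polarization finishes the proof. $\square$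

## 10. A bounded $D$ makes $F'^{-1}$ grow, and growth makes a measure

Proposition 9.1 would be useless if $\nu$ were carried by maps with $\Gamma^m=0$, and boundedness of $D$ must exclude this. The link is the differential equation for $F'^{-1}$ along a line: if $\Gamma(v,\cdot)$ is small on average in direction $v$, then $F'^{-1}$ grows slowly. So we first bound its growth from below.

Now let $D$ be bounded and convex. Fix $x_0\in C$, and let $\delta(q)=\mathrm{dist}(q,\partial D)$, $o=F(x_0)$, $r=\delta(o)$, $R=\mathrm{diam}\,D$, $\varrho=\mathrm{dist}(x_0,\partial C)$.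

**Lemma 10.1.** There are $a,c,Y_0>0$ with
$$\|F'(x_0+iy)^{-1}\|\ge c\,e^{a|y|}\qquad(|y|\ge Y_0).\tag{10.1}$$

**Step 1: the orbit approaches $\partial D$ exponentially fast.** Let $q\in D$. The function $\delta$ is concave on the convex domain $D$, so $\delta(o+t(q-o))\ge(1-t)r+t\delta(q)$. Integrating $\kappa_D(p;\cdot)\le|\cdot|/\delta(p)$ along the segment gives
$$K_D(o,q)\le|q-o|\int_0^1\frac{dt}{(1-t)r+t\delta(q)}.\tag{10.2}$$
If $\delta(q)>r/2$, the right side is at most $2R/r$. If $\delta(q)\le r/2$, it equals $|q-o|\frac{\log(r/\delta(q))}{r-\delta(q)}\le\frac{2R}r\log\frac r{\delta(q)}$. Apply this to $q=F(x_0+iy)$. By (7.1), $K_D(o,q)=K_\Omega(x_0,x_0+iy)\ge\frac{\pi|y|}{2\,\mathrm{diam}\,C}$. Choose $Y_0$ with $\frac{\pi Y_0}{2\,\mathrm{diam}\,C}>\frac{2R}r$. For $|y|\ge Y_0$ the first case is excluded, and the second gives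
$$\delta(F(x_0+iy))\le r\,e^{-a|y|},\qquad a=\frac{\pi r}{4R\,\mathrm{diam}\,C}.$$

**Step 2: near $\partial D$ the derivative is small in one direction.** Let $z=x_0+iy$, $q=F(z)$, and let $p^*$ be a boundary point nearest to $q$. Take a supporting hyperplane of $D$ at $p^*$, written with a $\mathbb C$-linear functional $\ell$ of norm $1$: $\mathrm{Re}\,\ell(p)<\mathrm{Re}\,\ell(p^*)$ on $D$. Since $|p^*-q|=\delta(q)$, we have $\mathrm{Re}\,\ell(p^*)\le\mathrm{Re}\,\ell(q)+\delta(q)$. So $g(\xi)=\ell(F(z+\xi))-\ell(q)$ satisfies $g(0)=0$ and $\mathrm{Re}\,g<\delta(q)$ on the ball $|\xi|<\varrho$, because $z+\xi\in\Omega$ there. Then $g/(2\delta(q)-g)$ maps this ball to $\mathbb D$ and vanishes at $0$. By the Schwarz lemma $\|\ell F'(z)\|=\|g'(0)\|\le2\delta(q)/\varrho$. As $1=\|\ell\|\le\|\ell F'(z)\|\,\|F'(z)^{-1}\|$,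
$$\|F'(z)^{-1}\|\ge\frac{\varrho}{2\,\delta(F(z))},\tag{10.3}$$
and with Step 1 we get (10.1), where $c=\frac{\varrho}{2r}$. $\square$

**Proposition 10.2.** For every $0\ne v\in\mathbb R^d$ there is a $T$-invariant Borel probability measure $\nu$ on $X$ with $\int\|\Gamma^m_{x_0}(v,\cdot)\|\,d\nu(m)>0$.

**Step 1: growth bounds an integral of $\Gamma$.** For $y_0\in\mathbb R^d$ let $Q_{y_0}(t)=F'(x_0+i(y_0+tv))^{-1}$. Since $F''=F'\Gamma^{m^0}$, we have $Q'=-Q\,F''(iv,\cdot)\,Q=-i\,QF'\,\Gamma^{m^0}(v,\cdot)\,Q$, that is,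
$$Q_{y_0}'(t)=-i\,\Gamma^{m^0}_{x_0+i(y_0+tv)}(v,\cdot)\,Q_{y_0}(t)=-i\,\Gamma^{T_{y_0+tv}m^0}_{x_0}(v,\cdot)\,Q_{y_0}(t).\tag{10.4}$$
By Gronwall's inequality,
$$\log\frac{\|Q_{y_0}(\tau)\|}{\|Q_{y_0}(0)\|}\le\int_0^\tau\big\|\Gamma^{T_{y_0+tv}m^0}_{x_0}(v,\cdot)\big\|\,dt .$$
For $|y_0|\le n$, $\|Q_{y_0}(0)\|$ is bounded by a constant depending on $n$. If $\tau|v|\ge n+Y_0$, then $|y_0+\tau v|\ge\tau|v|-n\ge Y_0$, so $\|Q_{y_0}(\tau)\|\ge ce^{a(\tau|v|-n)}$ by (10.1). Hence we can choose $\tau_n$ so large that
$$\frac1{\tau_n}\int_0^{\tau_n}\big\|\Gamma^{T_{y_0+tv}m^0}_{x_0}(v,\cdot)\big\|\,dt\ge\tfrac12a|v|\qquad\text{for all }|y_0|\le n.\tag{10.5}$$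

**Step 2: averaging in all directions.** An average along the line $\mathbb Rv$ alone would give invariance only under $T_{tv}$. That is why (10.5) was arranged for all $y_0$ in a large ball. Let $B_n=\{|y_0|\le n\}$, and let $\nu_n$ be the image of normalized Lebesgue measure on $B_n\times[0,\tau_n]$ under $(y_0,t)\mapsto T_{y_0+tv}m^0\in X$. As $X$ is compact and metrizable, $(\nu_n)$ has a weak-$*$ limit point $\nu$, a probability measure. For continuous $h$ on $X$ and $y\in\mathbb R^d$, replacing $h$ by $h\circ T_y$ shifts $y_0$ by $y$, so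
$$\Big|\int h\circ T_y\,d\nu_n-\int h\,d\nu_n\Big|\le\|h\|_\infty\frac{|B_n\triangle(B_n+y)|}{|B_n|}\to0 .$$
Hence $\nu$ is $T$-invariant. Averaging (10.5) over $y_0\in B_n$ gives $\int\|\Gamma^m_{x_0}(v,\cdot)\|\,d\nu_n\ge\frac12a|v|$. The integrand is continuous on $X$, so the same bound holds for $\nu$. $\square$

## 11. The base is a parallelepiped

*Proof of Theorem 1.1, (1)⇒(2).* Let $F:\Omega\to D$ be biholomorphic with $D$ bounded and convex, and let $0\ne v\in\mathbb R^d$. By Proposition 10.2 there are a $T$-invariant $\nu$ and an $m\in\mathrm{supp}\,\nu$ with $\Gamma^m_{x_0}(v,\cdot)\ne0$. By Proposition 9.1, $\Gamma^m=iB^m$ is constant with $B^m$ real. By Lemma 7.1, $m$ maps $\Omega\times\Omega$ to $\Omega$ and satisfies (P1)–(P3). So Proposition 4.2 applies: $B^m(v,\cdot)=\sum_jf_j(v)f_j(\cdot)e_j\ne0$, and there is an interval splitting $(f_j,e_j)$ of $C$ with $f_j(v)\ne0$.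

Since $v\neq0$ was arbitrary, the functionals of the interval splittings of $C$ have no common nonzero zero. In the notation of Lemma 5.1 this means $W=0$ and $k=d$, so $\overline C=\sum_{j=1}^d[a_j,b_j]e_j$ with $(e_j)$ a basis. The convex open set $C$ is the interior of $\overline C$, hence an open parallelepiped. $\blacksquare$

Boundedness of the base cannot be dropped. For $d\ge2$ write $x=(x_1,x')$ and take the base $\{x_1>|x'|^2\}$. Since $|\mathrm{Re}\,z'|^2=\frac12|z'|^2+\frac12\mathrm{Re}(z'\cdot z')$, the tube is $\{\mathrm{Re}(z_1-\frac12z'\cdot z')>\frac12|z'|^2\}$. The change of variables $w_1=z_1-\frac12z'\cdot z'$ maps it to $\{\mathrm{Re}\,w_1>\frac12|z'|^2\}$, which is biholomorphic to the ball by a Cayley transform. The ball is bounded and convex, but for $d\ge2$ it is not biholomorphic to $\mathbb D^d$.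

## 12. The exact growth rate of $F'^{-1}$

In Section 10 growth of $F'^{-1}$ forced interval splittings. The same tools, with a finer norm, give the best possible upper bound for the growth, also for unbounded $D$. With the notation fixed after Lemma 5.1, put $\Lambda(v)=\pi\max_{j\le k}|\varphi_j(v)|$ for $v\in\mathbb R^d$ ($=0$ if $k=0$).

**Theorem 12.1.** Let $F:\Omega\to D$ be a biholomorphism onto a convex domain $D\subset\mathbb C^d$, bounded or not. For all $x\in C$, $v\in\mathbb R^d$,
$$\limsup_{t\to+\infty}\tfrac1t\log\|F'(x+itv)^{-1}\|\le\Lambda(v).$$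
The constant is sharp: for a suitable $F$ the limit exists and equals $\Lambda(v)$ for all $x,v$ simultaneously. Moreover, if $0\ne v\in W$, then $|F(x+itv)|\to\infty$ as $t\to\pm\infty$ for every such $F$ and every $x\in C$.

**Step 1: a differential inequality that sees signs.** The operator norm in Gronwall's inequality is too coarse in general, so we use the logarithmic norm. Equip $\mathbb C^d$ with the norm $\max(|\varphi_1(z)|,\dots,|\varphi_k(z)|,|z_W|)$, use its operator norm, and put $\mu(A)=\lim_{h\downarrow0}(\|1+hA\|-1)/h$. The limit exists because $h\mapsto\|1+hA\|$ is convex, and $\mu$ is $1$-Lipschitz in $A$. Let $L$ be the limsup in the theorem, and $Q_{y_0}(t)=F'(x+i(y_0+tv))^{-1}$. By (10.4) with $x$ for $x_0$ (its derivation did not use boundedness of $D$), $Q_{y_0}'=A(t)Q_{y_0}$ with $A(t)=-i\Gamma_x^{T_{y_0+tv}m^0}(v,\cdot)$. Since $\|Q(t+h)\|\le\|1+hA(t)\|\,\|Q(t)\|+o(h)$, the upper right derivative of $\log\|Q_{y_0}\|$ is at most $\mu(A(t))$. As $\log\|Q_{y_0}\|$ is locally Lipschitz, integration gives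
$$\int_0^\tau\mu(A(t))\,dt\ge\log\|Q_{y_0}(\tau)\|-\log\|Q_{y_0}(0)\| .\tag{12.1}$$

**Step 2: uniformity in $y_0$.** The aim is to replace $Q_{y_0}$ by $Q_0$ on the right. Since $X$ is compact, there is $g$ with $\|\Gamma^m_x(y,\cdot)\|\le g|y|$ for all $m\in X$, $y\in\mathbb R^d$. In particular $L$ is finite. For fixed $\tau\ge0$ the path $P(s)=F'(x+i(sy_0+\tau v))^{-1}$, $0\le s\le1$, satisfies $P'=-i\Gamma_x^{T_{sy_0+\tau v}m^0}(y_0,\cdot)P$, so $\big|\log\|Q_{y_0}(\tau)\|-\log\|Q_0(\tau)\|\big|\le g|y_0|$. Using this also for $\tau=0$,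
$$\int_0^\tau\mu(A(t))\,dt\ge\log\|Q_0(\tau)\|-\log\|Q_0(0)\|-2g|y_0| .$$
By definition of $L$ there are $\tau_n>0$ such that $\frac1{\tau_n}\log\|Q_0(\tau_n)\|\ge L-\frac1n$ and $\frac1{\tau_n}\big(|\log\|Q_0(0)\||+2gn\big)\le\frac1n$. Hence $\frac1{\tau_n}\int_0^{\tau_n}\mu\big(-i\Gamma_x^{T_{y_0+tv}m^0}(v,\cdot)\big)dt\ge L-\frac2n$ for all $|y_0|\le n$.

**Step 3: the invariant measure gives the bound.** As in Step 2 of Proposition 10.2 we obtain a $T$-invariant probability measure $\nu$ on $X$ with $L\le\int\mu(-i\Gamma^m_x(v,\cdot))\,d\nu(m)$. For $m\in\mathrm{supp}\,\nu$, Proposition 9.1 and Lemma 5.2 give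
$$-i\Gamma^m(v,\cdot)=B^m(v,\cdot)=\sum_j\alpha_j\varphi_j(v)\,\varphi_j(\cdot)\,e_j,\qquad|\alpha_j|\le\pi .$$
In the chosen norm this is diagonal with real entries $\alpha_j\varphi_j(v)\le\Lambda(v)$, and $0$ on $W_{\mathbb C}$. For such an operator $\|1+hA\|$ is, for small $h>0$, at most $1+h\Lambda(v)$. So $\mu\le\Lambda(v)$ and $L\le\Lambda(v)$.

**Step 4: sharpness.** Let $\beta_j$ be the midpoint of $\varphi_j(C)$ and let $F$ have components $\tan\frac\pi2(\varphi_j(z)-\beta_j)$, $j\le k$, and $z_W$. By (1.1) and (5.2) it maps $\Omega$ biholomorphically onto $\mathbb D^k\times(C'+iW)$, which is convex. The inverse derivative is diagonal with entries $\frac2\pi\cos^2\frac\pi2(\varphi_j(z)-\beta_j)$ and $1$ on $W_{\mathbb C}$. Since $|\cos^2\frac\pi2(\xi+is)|\sim\frac14e^{\pi|s|}$ as $|s|\to\infty$, and $s=t\varphi_j(v)$ along the line, the limit exists and equals $\Lambda(v)$.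

**Step 5: orbits in directions of $W$ escape.** Let $0\ne v\in W$. Suppose $|F(x+it_nv)|\le R_0$ for a sequence $t_n\to+\infty$; the case $t_n\to-\infty$ follows by replacing $v$ by $-v$. By (7.1) $K_D$ is not identically $0$, so $D\ne\mathbb C^d$, and $\delta$ is finite and concave. Let $o=F(x)$, $r=\delta(o)$, $\varrho=\mathrm{dist}(x,\partial C)$, $q=F(x+it_nv)$. In (10.2) we have $|q-o|\le R_0+|o|$. Since $K_D(o,q)\ge\frac{\pi t_n|v|}{2\,\mathrm{diam}\,C}\to\infty$, the two cases of Step 1 of Lemma 10.1, with $R_0+|o|$ in place of $R$, give $\delta(q)\le re^{-a't_n}$ for some $a'>0$ and all large $n$. The proof of (10.3) did not use boundedness of $D$, so $\|F'(x+it_nv)^{-1}\|\ge\frac{\varrho}{2r}e^{a't_n}$ for large $n$. Hence the limsup is at least $a'>0$, contradicting the bound $\Lambda(v)=0$. $\square$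

If $D$ is bounded, no orbit escapes to infinity, so $W=0$, which is Theorem 1.1 again. For unbounded convex $D$, $C$ is still a parallelepiped as soon as for each $v\ne0$ one of the two orbits $t\mapsto F(x_0\pm itv)$, $t\ge0$, does not tend to $\infty$ in $\mathbb C^d$: by Theorem 12.1 this excludes nonzero $v\in W$.
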